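\title{Finite simple groups are determined by their non-cyclic graphs}

\begin{abstract}
The non-cyclic graph of a group joins two elements when they generate a non-cyclic subgroup; the elements that are joined to nothing are deleted. We prove that a finite non-abelian simple group $G$ is determined, among all groups that are not locally cyclic, by its non-cyclic graph, and even by three numerical invariants of that graph. The proof finds in $G$ an intersection $A$ of maximal cyclic subgroups such that every prime divisor of $|A|-1$ divides $|G|$. This recovers the order of $G$ and its set of element orders, which determine $G$ by a theorem of Vasil'ev, Grechkoseeva and Mazurov. We also describe what the graph of a finite group remembers, and we construct non-isomorphic finite perfect groups with isomorphic non-cyclic graphs.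
\end{abstract}

\section{Introduction}\label{sec:intro}

A group is \emph{locally cyclic} if all its finitely generated subgroups are cyclic. By induction on the number of generators, this holds as soon as any two elements generate a cyclic subgroup. For a group $X$ put
\[
\operatorname{Cyc}(X)=\{x\in X : \langle x,y\rangle \text{ is cyclic for all } y\in X\}.
\]
This is a subgroup: if $x,x'\in \operatorname{Cyc}(X)$ and $y\in X$, then $\langle x,y\rangle=\langle w\rangle$ for some $w$, and the cyclic group $\langle x',w\rangle$ contains $x^{-1}x'$ and $y$. It is central and locally cyclic, and it equals $X$ exactly when $X$ is locally cyclic.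

Let $X$ be a group that is not locally cyclic. The \emph{non-cyclic graph} $\Gamma_X$ has vertex set $X\setminus\operatorname{Cyc}(X)$, and two distinct vertices $x,y$ are adjacent if and only if $\langle x,y\rangle$ is not cyclic. The deleted elements are exactly those that would be isolated vertices. We say that $X$ \emph{has a unique non-cyclic graph} if every group $Y$ that is not locally cyclic and satisfies $\Gamma_X\cong\Gamma_Y$ is isomorphic to $X$.

\begin{example}\label{ex:prime}
Let $X$ be a finite non-cyclic group in which every nontrivial element has prime order. For $x,y\ne1$ the group $\langle x,y\rangle$ is cyclic if and only if $\langle x\rangle=\langle y\rangle$. Hence $\operatorname{Cyc}(X)=1$, and $\Gamma_X$ is the complete multipartite graph whose parts are the sets $T\setminus\{1\}$, where $T$ runs over the subgroups of prime order.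

For an odd prime $p$ this applies to the elementary abelian group of order $p^3$ and to the non-abelian group of upper unitriangular $3\times3$ matrices over $\mathbb F_p$, in which $(u-1)^3=0$ and so $u^p=1+(u-1)^p=1$. Both graphs have $p^2+p+1$ parts of size $p-1$, so neither group has a unique non-cyclic graph. For the alternating group $\mathrm{Alt}_5$ the graph has $15$ parts of size $1$, $10$ parts of size $2$ and $6$ parts of size $4$.
\end{example}

So the graph can forget a great deal, even whether the group is abelian. The problem that we solve, which comes from \cite{AH}, asks whether the following holds.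

\medskip
\noindent\textbf{Conjecture.} \emph{Every finite non-abelian simple group has a unique non-cyclic graph.}
\medskip

The conjecture is true.

\begin{theorem}\label{thm:main}
Let $G$ be a finite non-abelian simple group and let $H$ be a group, possibly infinite, that is not locally cyclic. If $\Gamma_G\cong\Gamma_H$, then $G\cong H$.
\end{theorem}

A set of vertices is \emph{independent} if no two of them are adjacent, and a \emph{maximal} independent set is one that is maximal under inclusion. Theorem~\ref{thm:main} follows from the next theorem, whose three hypotheses are invariant under graph isomorphism.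

\begin{theorem}\label{thm:numerical}
Let $G$ be a finite non-abelian simple group and let $H$ be a group that is not locally cyclic. Suppose that
\begin{enumerate}
\item[(a)] $\Gamma_G$ and $\Gamma_H$ have the same number of vertices;
\item[(b)] the set of sizes of maximal independent sets is the same for both graphs;
\item[(c)] the set of sizes of intersections of nonempty families of maximal independent sets is the same for both graphs.
\end{enumerate}
Then $G\cong H$.
\end{theorem}

There is a good reason to expect such a result. In a finite group $X$ the maximal independent sets of $\Gamma_X$ are the sets $M\setminus\operatorname{Cyc}(X)$ with $M$ a maximal cyclic subgroup (Lemma~\ref{lem:independent}). If $|\operatorname{Cyc}(X)|$ is known, the graph therefore gives $|X|$ and the orders of the maximal cyclic subgroups, and so the set of element orders. A finite simple group is determined by its order and its set of element orders (Theorem~\ref{thm:VGM}). The difficulty is that $|\operatorname{Cyc}(X)|$ is not given with the graph, so all these orders are known only up to a common shift. For instance, a maximal independent set of size $2$ comes from a subgroup of order $3$ in $C_3\times C_3$,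 but from a subgroup of order $4$ in the quaternion group $Q_8$, where $\operatorname{Cyc}(Q_8)$ is the center.

For $G=\mathrm{Alt}_5$ the shift is easy to find. Let $H$ be a finite group with $\Gamma_H\cong\Gamma_G$ and let $c=|\operatorname{Cyc}(H)|$. A maximal independent set of $\Gamma_H$ is a union of cosets of $\operatorname{Cyc}(H)$, so its size is a multiple of $c$. By Example~\ref{ex:prime} one of these sizes is $1$. Hence $c=1$, $|H|=59+1=60$, and the maximal cyclic subgroups of $H$ have orders $2$, $3$, $5$. These are the order and the element orders of $\mathrm{Alt}_5$.

In general $c$ divides $|G|-1$, so it is prime to $|G|$, and it divides $|A|-1$ for every intersection $A$ of maximal cyclic subgroups of $G$. It is therefore enough to find one such $A$ for which all prime divisors of $|A|-1$ divide $|G|$. In alternating and sporadic groups a self-centralizing cyclic subgroup will do. In a group of Lie type in characteristic $p$ we show that, with one exception, a subgroup of order $p$ in the center of a Sylow $p$-subgroup is such an intersection. This is the main part of the paper.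

Two further results, not used in the proofs of Theorems~\ref{thm:main} and~\ref{thm:numerical}, complete the picture. The first says what the graph of a finite group remembers once the shift is known.

\begin{theorem}\label{thm:orders}
For finite non-cyclic groups $G$ and $H$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\Gamma_G\cong\Gamma_H$ and $|\operatorname{Cyc}(G)|=|\operatorname{Cyc}(H)|$;
\item[(ii)] there is a bijection $f\colon G\to H$ that preserves the orders of elements and such that $\langle x,y\rangle$ is cyclic if and only if $\langle f(x),f(y)\rangle$ is cyclic.
\end{enumerate}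
\end{theorem}

The second says that ``simple'' cannot be weakened to ``perfect'' in Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:perfect}
For every prime $p>5$ with $p\equiv\pm1\pmod 5$ there are two non-isomorphic finite perfect groups of order $60p^6$ with isomorphic non-cyclic graphs.
\end{theorem}

The proof of Theorem~\ref{thm:numerical} uses the classification of finite simple groups, the orders and centralizer orders recorded in the ATLAS, the theorem of Vasil'ev, Grechkoseeva and Mazurov \cite{VGM}, the Borel--Tits theorem \cite{BT,GLS}, and the standard structure of groups of Lie type \cite{Carter}. Each fact is recalled where it is needed.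

\section{Maximal cyclic subgroups and independent sets}\label{sec:closed}

Throughout this section $X$ is a finite non-cyclic group and $\mathcal M(X)$ is the set of its maximal cyclic subgroups. Every cyclic subgroup of $X$ lies in a member of $\mathcal M(X)$. An independent set is defined by a condition on pairs, and the first step is to pass from pairs to the whole set.

\begin{lemma}\label{lem:pairwise}
If $S\subseteq X$ and $\langle s,t\rangle$ is cyclic for all $s,t\in S$, then $\langle S\rangle$ is cyclic.
\end{lemma}

\begin{proof}
The elements of $S$ commute, so $\langle S\rangle$ is abelian and is the direct product of its Sylow subgroups. For a prime $p$ let $s_p\in\langle s\rangle$ be the $p$-part of $s$; the Sylow $p$-subgroup of $\langle S\rangle$ is generated by the elements $s_p$. For $s,t\in S$ the group $\langle s_p,t_p\rangle\le\langle s,t\rangle$ is a cyclic $p$-group, and its subgroups form a chain. If $s_p$ has the largest possible order, then $\langle t_p\rangle\le\langle s_p\rangle$ for all $t\in S$. So each Sylow subgroup of $\langle S\rangle$ is cyclic, and hence so is $\langle S\rangle$.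
\end{proof}

\begin{lemma}\label{lem:cyc}
$\operatorname{Cyc}(X)=\bigcap_{M\in\mathcal M(X)}M$.
\end{lemma}

\begin{proof}
If $x\in\operatorname{Cyc}(X)$ and $M=\langle m\rangle\in\mathcal M(X)$, then $\langle x,m\rangle$ is cyclic and contains $M$, so it equals $M$ and $x\in M$. Conversely, let $x$ lie in every member of $\mathcal M(X)$. Any $y\in X$ lies in some $M\in\mathcal M(X)$, and $\langle x,y\rangle\le M$ is cyclic.
\end{proof}

\begin{lemma}\label{lem:independent}
The maximal independent sets of $\Gamma_X$ are exactly the sets $M\setminus\operatorname{Cyc}(X)$ with $M\in\mathcal M(X)$, and distinct $M$ give distinct sets.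
\end{lemma}

\begin{proof}
Write $C=\operatorname{Cyc}(X)$. Each set $M\setminus C$ is independent, and by Lemma~\ref{lem:pairwise} every independent set lies in one of them. If $M\setminus C\subseteq M'\setminus C$, then $M\le M'$ because $C\le M'$ by Lemma~\ref{lem:cyc}, and so $M=M'$. Thus the sets $M\setminus C$ are pairwise incomparable under inclusion. A maximal independent set lies in some $M\setminus C$ and therefore equals it. Conversely, an independent set containing $M\setminus C$ lies in some $M'\setminus C$, which forces $M'=M$.
\end{proof}

The graph also sees how the maximal independent sets intersect. The corresponding subgroups are the main objects of this paper.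

\begin{definition}
A subgroup of $X$ is \emph{closed} if it is the intersection of a nonempty family of maximal cyclic subgroups. The \emph{closure} $\overline{x}$ of $x\in X$ is the intersection of all $M\in\mathcal M(X)$ that contain $x$.
\end{definition}

\begin{lemma}\label{lem:closed}
\begin{enumerate}
\item[(i)] Closed subgroups are cyclic and contain $\operatorname{Cyc}(X)$. The map $A\mapsto A\setminus\operatorname{Cyc}(X)$ is a bijection from the closed subgroups of $X$ to the intersections of nonempty families of maximal independent sets of $\Gamma_X$, and it preserves inclusion in both directions.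
\item[(ii)] A closed subgroup contains $x$ if and only if it contains $\overline{x}$. In particular $\overline{x}$ is the smallest closed subgroup containing $x$.
\item[(iii)] If $C_X(x)=\langle x\rangle$, then $\langle x\rangle$ is a maximal cyclic subgroup, hence closed.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first sentence follows from Lemma~\ref{lem:cyc}. By Lemma~\ref{lem:independent} the intersections in question are the sets $\bigcap_i(M_i\setminus\operatorname{Cyc}(X))=(\bigcap_iM_i)\setminus\operatorname{Cyc}(X)$, and $A$ is recovered from $A\setminus\operatorname{Cyc}(X)$ by adding back $\operatorname{Cyc}(X)$.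
(ii) If $x\in A=\bigcap_iM_i$, then each $M_i$ contains $x$ and so contains $\overline{x}$. The converse holds as $x\in\overline{x}$.
(iii) Every cyclic subgroup containing $x$ lies in $C_X(x)$.
\end{proof}

\section{Reduction to one closed subgroup}\label{sec:reduction}

For a finite group $X$ let $\omega(X)$ be the set of orders of its elements.

\begin{theorem}[Vasil'ev, Grechkoseeva, Mazurov \cite{VGM}]\label{thm:VGM}
If $L$ is a finite simple group and $X$ is a finite group with $|X|=|L|$ and $\omega(X)=\omega(L)$, then $X\cong L$.
\end{theorem}

The other ingredient is the following proposition, proved in Sections~\ref{sec:altspor}--\ref{sec:lieend}.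

\begin{proposition}\label{prop:key}
Every finite non-abelian simple group $G$ has a closed subgroup $A$ such that every prime divisor of $|A|-1$ divides $|G|$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:numerical}, assuming Proposition~\ref{prop:key}]
Since $\operatorname{Cyc}(G)\le Z(G)=1$, the graph $\Gamma_G$ has $|G|-1$ vertices. Put $C=\operatorname{Cyc}(H)$, a proper subgroup of $H$ because $H$ is not locally cyclic. By (a) the set $H\setminus C$ has $|G|-1$ elements. For $h\in H\setminus C$ the coset $hC$ lies in $H\setminus C$, so $C$ is finite, and hence $H$ is a finite non-cyclic group. With $c=|C|$ we have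
\[
|H|=|G|-1+c .
\]
As $c$ divides $|H|$, it divides $|G|-1$, and so $c$ is prime to $|G|$.

Let $A$ be as in Proposition~\ref{prop:key}. By Lemma~\ref{lem:closed}(i) and hypothesis (c) there is a closed subgroup $B$ of $H$ with $|A|-1=|B|-c$. Since $C\le B$, the number $c$ divides $|B|-c=|A|-1$. A prime divisor of $c$ would therefore divide $|A|-1$, hence $|G|$, which is impossible. So $c=1$ and $|H|=|G|$.

By Lemma~\ref{lem:independent} the maximal independent sets now have sizes $|M|-1$, for $M\in\mathcal M(G)$ and $M\in\mathcal M(H)$ respectively. By (b) the maximal cyclic subgroups of $G$ and of $H$ have the same set of orders. An integer is the order of an element if and only if it divides the order of a maximal cyclic subgroup, so $\omega(G)=\omega(H)$. Theorem~\ref{thm:VGM} gives $H\cong G$.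
\end{proof}

Hypothesis (a) gave the finiteness of $H$ and its order up to the shift $c$, hypothesis (c) gave $c=1$, and (b) gave the element orders. Simplicity of $G$ entered through $Z(G)=1$, Proposition~\ref{prop:key} and Theorem~\ref{thm:VGM}. The two groups of order $p^3$ in Example~\ref{ex:prime} show that the last step fails for other groups.

By the classification, a finite non-abelian simple group is an alternating group $\mathrm{Alt}_n$ with $n\ge5$, one of the $26$ sporadic groups, the Tits group ${}^2F_4(2)'$, or one of the groups of Lie type listed in Section~\ref{sec:lie}. All of these have even order, so in Proposition~\ref{prop:key} only odd primes need attention.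

\section{Alternating and sporadic groups}\label{sec:altspor}

In these groups Lemma~\ref{lem:closed}(iii) supplies the closed subgroup.

Let $G=\mathrm{Alt}_n$ with $n\ge5$. Let $m$ be the odd number in $\{n-1,n\}$ and let $x$ be an $m$-cycle, which is an even permutation. A permutation commuting with $x$ preserves its support, so it fixes the remaining point if there is one, and it is determined by the image of one point of the support. Hence the centralizer of $x$ in the symmetric group has at most $m$ elements and equals $\langle x\rangle$. So $A=\langle x\rangle$ is closed. Since $0<m-1<n$, every prime divisor of $|A|-1=m-1$ is less than $n$ and divides $n!/2$.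

Let $G$ be a sporadic group or the Tits group. According to the ATLAS, $G$ has an element $x$ of the prime order $\ell$ shown in the table below whose centralizer has order $\ell$, and the order of $G$ is divisible by every prime divisor of $\ell-1$. We take $A=\langle x\rangle$.
\[
\begin{array}{c|c|l}
\ell & \ell-1 & G\\ \hline
7 & 2\cdot3 & J_2\\
11 & 2\cdot5 & M_{11},\ M_{12},\ M_{22},\ HS,\ McL\\
13 & 2^2\cdot3 & Suz,\ Fi_{22},\ {}^2F_4(2)'\\
17 & 2^4 & He\\
19 & 2\cdot3^2 & J_1,\ J_3,\ HN\\
23 & 2\cdot11 & M_{23},\ M_{24},\ Co_1,\ Co_2,\ Co_3,\ Fi_{23}\\
29 & 2^2\cdot7 & Ru,\ Fi_{24}'\\
31 & 2\cdot3\cdot5 & O'N,\ Th\\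
43 & 2\cdot3\cdot7 & J_4\\
47 & 2\cdot23 & B\\
67 & 2\cdot3\cdot11 & Ly\\
71 & 2\cdot5\cdot7 & M
\end{array}
\]

\section{The closure of a central element of a Sylow subgroup}\label{sec:closure}

For groups of Lie type we want one construction that serves all types and all fields. If $p$ is the characteristic, the prime divisors of $p-1$ divide $|G|$ (Section~\ref{sec:lieend}), so a closed subgroup of order $p$ would be ideal. A subgroup of order $p$ need not be maximal cyclic, and this is why we allow intersections. The natural candidate is the closure of an element $x$ of order $p$ in the center of a Sylow $p$-subgroup, because the normalizer of $\langle x\rangle$ is large and acts on the closure. The following two groups show what can happen.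

\begin{example}\label{ex:psl3}
Let $G=\mathrm{PSL}_3(q)$ with $q\in\{2,4\}$. The matrices $u(a,b,c)=1+aE_{12}+bE_{23}+cE_{13}$ form a group $P$ of order $q^3$, which we identify with its image, a Sylow $2$-subgroup of $G$. In characteristic $2$ we have $u(a,b,c)^2=u(0,0,ab)$, so $P$ has exponent $4$. Its center consists of the elements $u(0,0,c)$. Let $x=u(0,0,1)$.

First, $C_G(x)=P$. If the image of $g\in\mathrm{SL}_3(q)$ centralizes $x$, then $gxg^{-1}=\lambda x$ for a scalar $\lambda$, and $\lambda=1$ because all eigenvalues of $x$ are $1$. The equation $gE_{13}=E_{13}g$ says that $g$ is upper triangular with $g_{11}=g_{33}$. So the diagonal of $g$ is $(a,a^{-2},a)$, and $a^{-2}=a$ since $a^3=1$ in $\mathbb F_q^\times$. Thus $g$ is a scalar multiple of an element of $P$.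

Hence the maximal cyclic subgroups containing $x$ are the groups $\langle u(a,b,c)\rangle$ of order $4$ with $ab=1$, and the generators of such a group are $u(a,b,c)$ and $u(a,b,c)x=u(a,b,c+1)$. For $q=2$ there is only one such group, and $|\overline{x}|=4$. For $q=4$ let $w=u(1,1,0)$ and $z=u(0,0,\gamma)$ with $\gamma\in\mathbb F_4\setminus\mathbb F_2$. Then $\langle w\rangle$ and $\langle wz\rangle=\langle u(1,1,\gamma)\rangle$ are two such groups and they meet in $\langle x\rangle$, so $\overline{x}=\langle x\rangle$.
\end{example}

The case $q=4$ contains the general mechanism. An element $z$ of order $p$ that commutes with $w$ and lies outside $\langle w\rangle$ produces a second cyclic group $\langle wz\rangle$ through $x$, and this cuts the closure down. The next lemma turns this around: if the closure is larger than $\langle x\rangle$, then there is very little room for elements of order $p$. Recall that $O_p(N)$ and $O_{p'}(N)$ denote the largest normal $p$-subgroup of a finite group $N$ and the largest normal subgroup of order prime to $p$.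

\begin{lemma}\label{lem:pcentral}
Let $G$ be a finite non-cyclic group, $P$ a Sylow $p$-subgroup of $G$, and $x\in Z(P)$ an element of order $p$. Suppose that $O_{p'}(N)=1$ for $N=N_G(\langle x\rangle)$. Then $\overline{x}$ is a normal subgroup of $P$. If $\overline{x}\ne\langle x\rangle$, then
\begin{enumerate}
\item[(i)] $\langle x\rangle$ is the only subgroup of order $p$ in $Z(P)$;
\item[(ii)] every elementary abelian normal subgroup of $P$ has order at most $p^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $A=\overline{x}$. It centralizes $x$, so $A\le N$; also $P\le N$. A subgroup contains $x$ if and only if it contains any given generator of $\langle x\rangle$, so $N$ permutes by conjugation the maximal cyclic subgroups containing $x$. Hence $A\trianglelefteq N$. The elements of order prime to $p$ in the cyclic group $A$ form a characteristic subgroup of $A$, which is normal in $N$ and so lies in $O_{p'}(N)=1$. Thus $A$ is a normal $p$-subgroup of $N$. It lies in the Sylow $p$-subgroup $P$ of $N$, and $A\trianglelefteq P$.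

Now let $A=\langle w\rangle\ne\langle x\rangle$. Then $w^p\ne1$, and $\langle x\rangle$ is the only subgroup of order $p$ of $A$. We claim:
\begin{equation}\label{eq:claim}
\text{every element } z\in C_G(w) \text{ of order } p \text{ lies in } \langle x\rangle .
\end{equation}
Indeed $(wz)^p=w^p\neq1$, so $x\in\langle w^p\rangle\le\langle wz\rangle$. A maximal cyclic subgroup $M$ containing $wz$ therefore contains $x$, hence $\overline{x}\ni w$, hence $z$. The cyclic group $M$ has only one subgroup of order $p$, so $\langle z\rangle=\langle x\rangle$.

Since $w\in P$, we have $Z(P)\le C_G(w)$, and (i) follows from \eqref{eq:claim}. For (ii) let $V\trianglelefteq P$ be elementary abelian. Because $V$ is abelian, the map $v\mapsto[v,w]=v^{-1}v^w$ is a homomorphism $V\to V$. Its kernel is $C_V(w)$, which has order at most $p$ by \eqref{eq:claim}. Its image lies in $V\cap A$, since $V$ and $A$ are both normal in $P$, and $V\cap A$ is cyclic and elementary abelian, so of order at most $p$. Hence $|V|\le p^2$.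
\end{proof}

\begin{remark}\label{rem:psl213}
The hypothesis $O_{p'}(N)=1$ cannot be dropped. Let $G=\mathrm{PSL}_2(13)$, of order $2^2\cdot3\cdot7\cdot13$, let $p=3$, and let $x$ be the image of $d=\operatorname{diag}(3,9)$. Since $-d$ and $d$ have different eigenvalues, $C_G(x)$ is the image of the group of diagonal matrices, which is cyclic of order $6$. So $|\overline{x}|=6$, and $6-1=5$ does not divide $|G|$. This also shows that not every nontrivial closed subgroup has the property required in Proposition~\ref{prop:key}.
\end{remark}

When $p$ is the characteristic of a group of Lie type, the hypothesis always holds. Recall that the generalized Fitting subgroup $F^*(N)$ of a finite group $N$ is a characteristic subgroup with $C_N(F^*(N))\le F^*(N)$.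

\begin{theorem}[Borel--Tits \cite{BT}; see {\cite[\S3.1]{GLS}}]\label{thm:BT}
If $G$ is a simple group of Lie type in characteristic $p$, $R\ne1$ is a $p$-subgroup of $G$ and $N=N_G(R)$, then $F^*(N)=O_p(N)$.
\end{theorem}

In this situation $O_{p'}(N)$ and $O_p(N)$ are normal subgroups with trivial intersection, so they commute. Therefore $O_{p'}(N)\le C_N(F^*(N))\le F^*(N)=O_p(N)$, and $O_{p'}(N)=1$. It remains to show that conclusion (i) or (ii) of Lemma~\ref{lem:pcentral} fails in the Sylow $p$-subgroup of almost every group of Lie type.

\section{Elementary abelian subgroups in groups of Lie type}\label{sec:lie}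

\subsection{The groups and their Sylow subgroups}
We recall what we need from \cite{Carter}. Let $\Phi$ be an irreducible root system in a Euclidean space with inner product $(\ ,\ )$, with a chosen set of simple roots and the corresponding set $\Phi^+$ of positive roots. The \emph{height} $\operatorname{ht}(\beta)$ of a root is the sum of its coefficients with respect to the simple roots. A root $\beta$ is \emph{dominant} if $(\beta,\alpha)\ge0$ for all simple roots $\alpha$, and then $(\beta,\gamma)\ge0$ for all $\gamma\in\Phi^+$.

\begin{enumerate}
\item[(R1)] There are at most two root lengths (if there is one, all roots are called long). For each length there is a unique dominant root $\lambda$ of that length, and $\lambda-\gamma$ is a nonnegative combination of simple roots for every root $\gamma$ of the same length. The dominant long root $\theta$ is the unique root of largest height. The dominant short root, if there is one, is the highest short root $\theta_s$.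
\item[(R2)] Put $h=\operatorname{ht}(\theta)+1$. There is a root of every height from $1$ to $h-1$, because a positive root that is not simple is the sum of a positive root and a simple root. The value of $h$ is $n+1$ for $A_n$, $2n$ for $B_n$ and $C_n$, $2n-2$ for $D_n$, and $12,18,30,12,6$ for $E_6,E_7,E_8,F_4,G_2$.
\end{enumerate}

Let $K$ be a finite field of characteristic $p$. The Chevalley group $\Phi(K)$ is generated by root subgroups $X_\beta=\{x_\beta(t):t\in K\}\cong(K,+)$, $\beta\in\Phi$. Let $U$ be the subgroup generated by the $X_\beta$ with $\beta\in\Phi^+$.

\begin{enumerate}
\item[(L1)] $U$ is a Sylow $p$-subgroup of $\Phi(K)$. If $\Phi^+$ is listed in order of non-decreasing height, every element of $U$ is uniquely a product $\prod_{\beta\in\Phi^+}x_\beta(t_\beta)$ in this order.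
\item[(L2)] (Commutator formula.) Let $\alpha\ne\beta$ be positive roots. If $\alpha+\beta$ is not a root, then $X_\alpha$ and $X_\beta$ commute. In general $[x_\alpha(t),x_\beta(u)]$ is a product of elements $x_{i\alpha+j\beta}(C_{ij}t^iu^j)$, one for each pair $i,j\ge1$ such that $i\alpha+j\beta$ is a root, with integers $C_{ij}$ independent of $t,u$. Moreover $C_{11}=\pm(k+1)$, where $k$ is the largest integer such that $\alpha-k\beta$ is a root.
\end{enumerate}

Let $q$ be a power of $p$. The simple groups of Lie type that remain to be treated belong to three families.

\emph{Untwisted groups} $\Phi(q)=\Phi(\mathbb F_q)$, except $A_1(2)$, $A_1(3)$, $B_2(2)$, $G_2(2)$. We take $P=U$.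

\emph{Twisted groups} ${}^d\Phi(q)$, namely ${}^2A_n(q)$ ($n\ge2$), ${}^2D_n(q)$ ($n\ge4$), ${}^3D_4(q)$, ${}^2E_6(q)$, except ${}^2A_2(2)$. Here $K=\mathbb F_{q^d}$, and $\rho$ is a linear symmetry of $\Phi$ of order $d\in\{2,3\}$ that permutes the simple roots and so preserves heights. There is an automorphism $\sigma$ of $\Phi(K)$ with $\sigma^d=1$ and
\[
\sigma(x_\beta(t))=x_{\rho(\beta)}(\varepsilon_\beta t^q),\qquad\varepsilon_\beta=\pm1 ,
\]
and ${}^d\Phi(q)\le\Phi(K)$ has the Sylow $p$-subgroup $P=C_U(\sigma)$.

\emph{Suzuki--Ree groups} ${}^2B_2(q)$, ${}^2G_2(q)$, ${}^2F_4(q)$, with $p=2,3,2$ respectively and $q=p^{2m+1}>p$. Here $K=\mathbb F_q$, and there is an automorphism $\sigma$ of $\Phi(K)$ with $\sigma^2=1$ and $\sigma(X_\beta)=X_{\rho(\beta)}$. The permutation $\rho$ of $\Phi$ permutes the simple roots and interchanges long and short roots, and there is an isometry $\iota$ such that $\iota(\beta)$ is a positive multiple of $\rho(\beta)$ for every root $\beta$. Again $P=C_U(\sigma)$ is a Sylow $p$-subgroup.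

The excluded groups are not simple. The simple groups that they contribute, $B_2(2)'\cong\mathrm{Alt}_6$, $G_2(2)'\cong{}^2A_2(3)$, ${}^2G_2(3)'\cong A_1(8)$ and ${}^2F_4(2)'$, occur elsewhere in the list or in Section~\ref{sec:altspor}.

For twisted groups we must count fixed points of $\sigma$ in products of root subgroups.

\begin{lemma}\label{lem:fixed}
Let $G={}^d\Phi(q)$ be a twisted group and let $\Psi\subseteq\Phi^+$ be a $\rho$-stable set such that the groups $X_\beta$, $\beta\in\Psi$, commute pairwise. Then $V=\prod_{\beta\in\Psi}X_\beta$ is elementary abelian and $|C_V(\sigma)|=q^{|\Psi|}$.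
\end{lemma}

\begin{proof}
By (L1) the product is direct. Since $\sigma$ permutes the factors, $C_V(\sigma)$ is the direct product, over the $\rho$-orbits $\Omega\subseteq\Psi$, of the groups of fixed points in $\prod_{\beta\in\Omega}X_\beta$. We show that $\Omega$ contributes $q^{|\Omega|}$. As $d$ is prime, $|\Omega|\in\{1,d\}$.

If $|\Omega|=d$ and $\beta\in\Omega$, a fixed element is determined by its component $g\in X_\beta$ and must equal $g\,\sigma(g)\cdots\sigma^{d-1}(g)$. Each such product is fixed because $\sigma^d=1$. So there are $|X_\beta|=q^d$ fixed elements.

If $\Omega=\{\beta\}$, then $\sigma$ acts on $X_\beta\cong K$ by $t\mapsto\varepsilon t^q$ with $\varepsilon=\varepsilon_\beta$. The $d$th power of this map is multiplication by $\varepsilon^{k}$, where $k=1+q+\dots+q^{d-1}$, so $\varepsilon^k=1$. In the cyclic group $K^\times$ of order $k(q-1)$ the elements with $k$th power $1$ are the $(q-1)$th powers (this is Hilbert's Theorem 90 for $K/\mathbb F_q$). So $t^{q-1}=\varepsilon^{-1}$ has exactly $q-1$ solutions, and together with $t=0$ there are $q$ fixed elements.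
\end{proof}

\subsection{Fields that are not prime}
When $q>p$ the center of $P$ is already too large for Lemma~\ref{lem:pcentral}(i), as for $\mathrm{PSL}_3(4)$ in Example~\ref{ex:psl3}.

\begin{lemma}\label{lem:center}
In all three families $Z(P)$ contains an elementary abelian subgroup of order $q$.
\end{lemma}

\begin{proof}
For $\beta\in\Phi^+$ the sum $\theta+\beta$ is not a root, so $X_\theta\le Z(U)$ by (L2). This settles the untwisted groups. For the twisted groups $\rho(\theta)=\theta$, since $\rho$ preserves heights, and Lemma~\ref{lem:fixed} with $\Psi=\{\theta\}$ shows that $C_{X_\theta}(\sigma)\le Z(P)$ has order $q$.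

For the Suzuki--Ree groups $\sigma$ moves $X_\theta$ to a short root subgroup, so we must identify that subgroup and show that it is central too. If $\beta$ is a dominant root and $\alpha$ is simple, then $(\rho(\beta),\rho(\alpha))$ is a positive multiple of $(\iota(\beta),\iota(\alpha))=(\beta,\alpha)\ge0$. As $\rho$ permutes the simple roots, $\rho(\beta)$ is dominant. By (R1), and because $\rho$ interchanges the two lengths, $\sigma(X_\theta)=X_{\theta_s}$.

We show that $X_{\theta_s}\le Z(U)$; this depends on the characteristic. Scale the inner product so that short roots have squared length $1$. For $B_2$ and $F_4$ the long roots then have squared length $2$, and for $G_2$ they have squared length $3$, so in each case the squared length of a long root is $p$. Let $\beta\ne\theta_s$ be a positive root. By (L2) we may assume that $\theta_s+\beta$ is a root. It is long, since otherwise (R1) would make $\theta_s-(\theta_s+\beta)=-\beta$ a nonnegative combination of simple roots. Hence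
\[
p=1+(\beta,\beta)+2(\theta_s,\beta),\qquad(\theta_s,\beta)\ge0 .
\]
This rules out $(\beta,\beta)=p$, so $\beta$ is short and $2(\theta_s,\beta)=p-2$. The squared length of $i\theta_s+j\beta$ is $i^2+(p-2)ij+j^2$. For $i,j\ge1$ this exceeds $p$ unless $i=j=1$, so only the term with $C_{11}$ appears in the commutator formula. The reflection in $\beta$ sends the root $\theta_s+\beta$ to
\[
\theta_s+\beta-2(\theta_s+\beta,\beta)\beta=\theta_s+\beta-p\beta=\theta_s-(p-1)\beta ,
\]
which is therefore a root. For $k\ge p$ the vector $\theta_s-k\beta$ has squared length $1+k(k-p+2)>p$ and is not a root. So $C_{11}=\pm p$, which is $0$ in $K$, and $X_{\theta_s}$ commutes with $X_\beta$.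

Now $X_\theta$ and $\sigma(X_\theta)=X_{\theta_s}$ are central in $U$ and meet trivially by (L1). So $g\mapsto g\,\sigma(g)$ is an injective homomorphism $X_\theta\to Z(U)$, and its values are fixed by $\sigma$ because $\sigma^2=1$. The image is an elementary abelian subgroup of $Z(P)$ of order $q$.
\end{proof}

\subsection{Large rank}
For $q=p$ Lemma~\ref{lem:center} gives only a subgroup of order $p$, and we turn to Lemma~\ref{lem:pcentral}(ii). We need three commuting root subgroups inside a normal subgroup of $U$. The roots in the upper half of the range of heights are the natural choice: two of them add up to something too high to be a root, and adding a positive root does not lead out of the upper half.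

\begin{lemma}\label{lem:rank}
Let $G$ be an untwisted or twisted group with $q=p$ and $\Phi\ne A_1,A_2$. Then $P$ has an elementary abelian normal subgroup of order at least $p^3$.
\end{lemma}

\begin{proof}
If $\Phi\ne B_2$, put $\Psi=\{\beta\in\Phi^+:\operatorname{ht}(\beta)\ge h/2\}$. For $\Phi=B_2$, with $a$ the short and $b$ the long simple root, the positive roots are $a$, $b$, $a+b$, $2a+b$ and $h=4$, so this set would have only two elements. We put instead $\Psi=\{b,\,a+b,\,2a+b\}$, the set of positive roots in which $b$ has a positive coefficient; here $G$ is untwisted.

If $\beta,\gamma\in\Psi$, then $\beta+\gamma$ is not a root: its height is at least $h$, or for $B_2$ its coefficient of $b$ is $2$. If $\beta\in\Psi$, $\gamma\in\Phi^+$ and $i\beta+j\gamma$ is a root with $i,j\ge1$, then this root lies in $\Psi$: its height exceeds that of $\beta$, or for $B_2$ its coefficient of $b$ is positive. By (L1) and (L2), $V=\prod_{\beta\in\Psi}X_\beta$ is a direct product of root subgroups, is elementary abelian, and satisfies $[V,X_\gamma]\le V$ for all $\gamma\in\Phi^+$. So $V\trianglelefteq U$.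

Next, $|\Psi|\ge3$. If $h\ge6$, then $h-3\ge h/2$, and by (R2) there are roots of heights $h-1$, $h-2$, $h-3$. By the values in (R2), the only systems other than $A_1,A_2$ with $h<6$ are $B_2$ (the same as $C_2$), $A_3$ and $A_4$. In $A_n$ there are $n+1-k$ roots of height $k$. For $A_3$ we have $h=4$, and $\Psi$ consists of two roots of height $2$ and one of height $3$. For $A_4$ we have $h=5$, and $\Psi$ consists of two roots of height $3$ and one of height $4$.

If $G$ is untwisted, then $V\trianglelefteq P=U$ has order $p^{|\Psi|}\ge p^3$. If $G$ is twisted, then $\Psi$ is $\rho$-stable because $\rho$ preserves heights, and $C_V(\sigma)=V\cap P$ is normal in $P$ and has order $p^{|\Psi|}\ge p^3$ by Lemma~\ref{lem:fixed}.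
\end{proof}

\subsection{The closure of a central element}

\begin{proposition}\label{prop:lieclosure}
Let $G$ be a simple group in one of the three families, and let $x\in Z(P)$ have order $p$. Then $\overline{x}=\langle x\rangle$, unless $G=A_2(2)$, in which case $|\overline{x}|=4$.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:BT} and the remark after it, Lemma~\ref{lem:pcentral} applies. So $\overline{x}\le P$, and if $\overline{x}\neq\langle x\rangle$, then (i) and (ii) of that lemma hold.

If $q>p$, Lemma~\ref{lem:center} contradicts (i). This covers all Suzuki--Ree groups. If $q=p$ and $\Phi\ne A_1,A_2$, Lemma~\ref{lem:rank} contradicts (ii). There remain $A_1(p)$, $A_2(p)$ and ${}^2A_2(p)$. For $A_1(p)$ we have $|P|=p$. For $A_2(p)$ and ${}^2A_2(p)$ with $p$ odd, $P$ embeds in the group of upper unitriangular $3\times3$ matrices over a field of characteristic $p\ge3$, where $u^p=1+(u-1)^p=1$. In these cases $P$ has exponent $p$, so its cyclic subgroup $\overline{x}$ has order $p$. The group ${}^2A_2(2)$ is not simple, and $A_2(2)=\mathrm{PSL}_3(2)$ was treated in Example~\ref{ex:psl3}, where $x$ is the only element of order $2$ in $Z(P)$.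
\end{proof}

\section{The orders of the groups of Lie type}\label{sec:lieend}

We finish the proof of Proposition~\ref{prop:key}. Let $G$ be a simple group in one of the three families of Section~\ref{sec:lie}, let $x\in Z(P)$ have order $p$, and put $A=\overline{x}$. If $G=A_2(2)$, then $|A|-1=3$ divides $|G|=168$. Otherwise $|A|-1=p-1$ by Proposition~\ref{prop:lieclosure}. For $p=2$ there is nothing to prove; this includes ${}^2B_2(q)$ and ${}^2F_4(q)$. Let $p$ be odd and let $r$ be an odd prime divisor of $p-1$. Then $r$ divides $q-1$, and $r$ does not divide $q+1$ because $\gcd(q-1,q+1)=2$. We use the order formulas from \cite{Carter}; the point to watch is that the denominator does not cancel $r$.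

If $G=\Phi(q)$ is untwisted of rank $n$, then
\[
|G|=\frac1\delta\,q^{|\Phi^+|}\prod_{i=1}^n(q^{d_i}-1)
\]
for certain positive integers $d_1,\dots,d_n$ and $\delta$, and each of the $n$ factors is divisible by $q-1$. For $A_n$ with $n\ge2$ and for $E_6$ the denominator $\delta$ divides $q-1$ and there are at least two factors, so $q-1$ divides $|G|$. For all other types, including $A_1$, the denominator $\delta$ is a power of $2$, so the odd prime $r$ divides $|G|$.

If $G$ is one of ${}^2A_n(q)$, ${}^2D_n(q)$, ${}^3D_4(q)$, ${}^2E_6(q)$, the numerator of the order formula has the factor $q^2-1$. The denominators are $\gcd(n+1,q+1)$, a divisor of $4$, $1$, and $\gcd(3,q+1)$ respectively, and all are prime to $r$. So $r$ divides $|G|$.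

Finally $|{}^2G_2(q)|=q^3(q^3+1)(q-1)$ is divisible by $r$.

Together with Section~\ref{sec:altspor} this proves Proposition~\ref{prop:key}, and with it Theorems~\ref{thm:numerical} and~\ref{thm:main}.

\section{Recovering the orders of elements}\label{sec:orders}

A graph isomorphism need not preserve the orders of individual elements, because two elements with the same closure lie in the same maximal cyclic subgroups and the graph cannot tell them apart. The remedy is to keep only the correspondence between closed subgroups and to choose the bijection afresh on each set of elements with a given closure.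

\begin{proof}[Proof of Theorem~\ref{thm:orders}]
(ii)$\Rightarrow$(i). By the definition of $\operatorname{Cyc}$, the bijection $f$ maps $\operatorname{Cyc}(G)$ onto $\operatorname{Cyc}(H)$, and its restriction to the complements is an isomorphism $\Gamma_G\to\Gamma_H$.

(i)$\Rightarrow$(ii). Let $\psi\colon\Gamma_G\to\Gamma_H$ be an isomorphism. It maps maximal independent sets and their intersections to sets of the same kind. By Lemmas~\ref{lem:independent} and~\ref{lem:closed}(i),
\[
A\longmapsto A^\psi=\psi\bigl(A\setminus\operatorname{Cyc}(G)\bigr)\cup\operatorname{Cyc}(H)
\]
is a bijection from the closed subgroups of $G$ to those of $H$ that preserves inclusion in both directions and maps $\mathcal M(G)$ onto $\mathcal M(H)$. Since $|\operatorname{Cyc}(G)|=|\operatorname{Cyc}(H)|$, we have $|A^\psi|=|A|$; this is the only use of that hypothesis.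

For a closed subgroup $A$ let $A^\circ$ be the set of elements whose closure is $A$. These sets partition the group, and by Lemma~\ref{lem:closed}(ii) $A^\circ$ consists of the elements of $A$ that lie in no closed subgroup $B<A$. In the cyclic group $A$ an element of order $d$ lies in a subgroup $B$ if and only if $d$ divides $|B|$. So $A^\circ$ contains $\varphi(d)$ elements of order $d$, where $\varphi$ is Euler's function, if $d$ divides $|A|$ and divides $|B|$ for no closed $B<A$; otherwise it contains none. This count depends only on $|A|$ and on the orders of the closed subgroups $B<A$. Hence $A^\circ$ and $(A^\psi)^\circ$ contain equally many elements of each order.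

Choose an order-preserving bijection $A^\circ\to(A^\psi)^\circ$ for each closed $A$, and let $f\colon G\to H$ be the union of these bijections. Then $\overline{f(x)}=(\overline{x})^{\psi}$ for all $x$. The group $\langle x,y\rangle$ is cyclic if and only if some $M\in\mathcal M(G)$ contains $x$ and $y$, that is, contains $\overline{x}$ and $\overline{y}$. This holds if and only if some member $M^\psi$ of $\mathcal M(H)$ contains $\overline{f(x)}$ and $\overline{f(y)}$, that is, if and only if $\langle f(x),f(y)\rangle$ is cyclic.
\end{proof}

\section{Two perfect groups with the same graph}\label{sec:perfect}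

We prove Theorem~\ref{thm:perfect}. Let $S=\mathrm{Alt}_5$ and let $p>5$ be a prime with $p\equiv\pm1\pmod5$. The groups will be semidirect products $V\rtimes S$ with $V$ an $\mathbb F_pS$-module. As $p$ does not divide $|S|=60$, we shall see that the graph of such a group depends only on crude data: the dimensions of the fixed spaces of the cyclic subgroups of $S$ and the way these spaces meet. So we look for different modules with the same data. An isomorphism of semidirect products may twist the module by an automorphism of $S$, so the modules must differ in a way that survives twisting. We take one module that is a sum of two isomorphic irreducible modules and one that is not.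

\subsection{Two modules of dimension 3}
Let $\tau=(1+\sqrt5)/2$, a root of $X^2-X-1$, and let $R=\mathbb Z[\tau,1/60]\subset\mathbb R$. Identify $S$ with the rotation group of the regular icosahedron with vertices $(0,\pm1,\pm\tau)$, $(\pm\tau,0,\pm1)$, $(\pm1,\pm\tau,0)$. The $R$-span of the vertices is $R^3$, since for instance $(0,1,\tau)-(0,-1,\tau)=(0,2,0)$ and $2$ is a unit of $R$; the other two basis vectors arise in the same way after a cyclic shift of coordinates. As $S$ permutes the vertices, $S\le\mathrm{GL}_3(R)$.

By quadratic reciprocity $5$ is a nonzero square modulo $p$, so $X^2-X-1$, which has discriminant $5$, has two distinct roots $t_1,t_2\in\mathbb F_p$. Since $\mathbb Z[\tau]\cong\mathbb Z[X]/(X^2-X-1)$ and $p\nmid60$, there are ring homomorphisms $\pi_j\colon R\to\mathbb F_p$ with $\pi_j(\tau)=t_j$. Let $W_j$ be $\mathbb F_p^3$ with $S$ acting through the matrices $\pi_j(s)$.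

\begin{lemma}\label{lem:modules}
For $j=1,2$ and a subgroup $Q\ne1$ of $S$, the space $C_{W_j}(Q)$ has dimension $1$ if $Q$ is cyclic and $0$ otherwise. The modules $W_1,W_2$ are irreducible and not isomorphic.
\end{lemma}

\begin{proof}
The matrix $e_Q=|Q|^{-1}\sum_{s\in Q}s$ has entries in $R$ and is a projection of $\mathbb R^3$ onto the fixed space of $Q$. Its trace is the dimension $k$ of that space. The matrix $\pi_j(e_Q)$ is a projection of $W_j$ onto $C_{W_j}(Q)$, so its rank is congruent to $k$ modulo $p$. Both numbers lie in $\{0,1,2,3\}$ and $p>3$, so $\dim C_{W_j}(Q)=k$. If $Q$ is cyclic, its fixed space in $\mathbb R^3$ is the axis of a generator, and $k=1$. If $Q$ fixes a nonzero vector, it is a finite group of rotations about one axis and hence cyclic; so $k=0$ for non-cyclic $Q$.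

By Maschke's theorem $W_j$ is semisimple. If it were reducible, it would have a summand of dimension $1$, on which the perfect group $S$ acts trivially, against $C_{W_j}(S)=0$. A rotation through $2\pi/5$ about a vertex has trace $1+2\cos(2\pi/5)=\tau$, so its traces on $W_1$ and $W_2$ are $t_1\ne t_2$.
\end{proof}

\subsection{The groups}
Put $V_1=W_1\oplus W_1$, $V_2=W_1\oplus W_2$ and $G_i=V_i\rtimes S$, so that $|G_i|=60p^6$ and $V_i$ is the normal Sylow $p$-subgroup of $G_i$. Let $\mathcal T$ be the set of nontrivial cyclic subgroups of $S$. They have order $2$, $3$ or $5$, and $|\mathcal T|=15+10+6=31$. For $T\in\mathcal T$ put $V_{i,T}=C_{V_i}(T)$. Two distinct members $T,T'$ of $\mathcal T$ generate a non-cyclic group, because a group of prime order has only one nontrivial subgroup. Lemma~\ref{lem:modules} gives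
\begin{equation}\label{eq:fixed}
\dim V_{i,T}=2,\qquad V_{i,T}\cap V_{i,T'}=0\ \ (T\ne T'),\qquad C_{V_i}(S)=0 .
\end{equation}

\emph{$G_i$ is perfect.} By Maschke's theorem the submodule $[V_i,S]$ has a complement. The action of $S$ on the complement is trivial, so the complement is $0$. Thus the derived subgroup of $G_i$ contains $V_i=[V_i,S]$ and $S=S'$.

\emph{$G_1\not\cong G_2$.} An isomorphism would map $V_1$ onto $V_2$ by an additive, hence $\mathbb F_p$-linear, bijection and would induce an automorphism $\alpha$ of $S\cong G_i/V_i$. Then $V_1\cong V_2^\alpha=W_1^\alpha\oplus W_2^\alpha$, where $W^\alpha$ is $W$ with $s$ acting as $\alpha(s)$. The modules $W_1^\alpha$ and $W_2^\alpha$ are irreducible and not isomorphic, while both composition factors of $V_1$ are isomorphic to $W_1$. This contradicts the Jordan--H\"older theorem.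

\emph{$\operatorname{Cyc}(G_i)=1$.} A central element of $G_i$ has trivial image in $S$, as $Z(S)=1$, so it lies in $C_{V_i}(S)=0$. Hence $\operatorname{Cyc}(G_i)\le Z(G_i)=1$.

\subsection{Cyclic pairs in $G_i$}
Call an element a \emph{$p'$-element} if its order is prime to $p$. Every $g\in G_i$ is uniquely a product $g=uy$ of a $p$-element $u$ and a $p'$-element $y$ that commute, and $u,y\in\langle g\rangle$. The $p$-elements are the elements of $V_i$. So the elements of $G_i$ correspond to the pairs $(u,y)$ with $y$ a $p'$-element and $u\in C_{V_i}(y)$.

Let $Y$ be a nontrivial cyclic subgroup of order prime to $p$. It meets $V_i$ trivially, so it maps isomorphically onto some $T\in\mathcal T$; we say that $Y$ \emph{lies over} $T$. In particular $Y$ has prime order. As $V_i$ is abelian, an element of $G_i$ acts on $V_i$ as its image in $S$ does, so $C_{V_i}(Y)=V_{i,T}$. Exactly $p^4$ subgroups $Y$ lie over a given $T$. To see this let $t$ generate $T$ and let $m=|T|$. Each $Y$ over $T$ contains exactly one element of the form $vt$ with $v\in V_i$, and this element has order $m$ and generates $Y$; conversely an element $vt$ of order $m$ generates such a $Y$. Now $(vt)^m$ is the vector $(1+t+\dots+t^{m-1})v$,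 and $m^{-1}(1+t+\dots+t^{m-1})$ is a projection of $V_i$ onto $V_{i,T}$, whose kernel has dimension $6-2=4$.

\begin{lemma}\label{lem:criterion}
Let $g=uy$ and $g'=u'y'$ be elements of $G_i$, decomposed as above. Then $\langle g,g'\rangle$ is cyclic if and only if $u,u'$ are linearly dependent and one of the following holds: $y=y'=1$; or $\langle y,y'\rangle$ is a subgroup $Y$ lying over some $T\in\mathcal T$ and $u,u'\in V_{i,T}$.
\end{lemma}

\begin{proof}
Suppose that $\langle g,g'\rangle$ is cyclic. It contains $u,u',y,y'$. So $\langle u,u'\rangle$ is a cyclic subgroup of an $\mathbb F_p$-vector space, which means that $u,u'$ are linearly dependent. Also $Y=\langle y,y'\rangle$ is cyclic of order prime to $p$ and is centralized by $u,u'$; if $Y\ne1$, it lies over some $T$ and $u,u'\in C_{V_i}(Y)=V_{i,T}$. Conversely, under the stated conditions $\langle u,u'\rangle$ and $\langle y,y'\rangle$ are commuting cyclic groups of coprime orders. Their product is cyclic and contains $g$ and $g'$.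
\end{proof}

\subsection{The isomorphism of graphs}
The criterion involves only lines in $V_i$, membership in the planes $V_{i,T}$, and the subgroups over each $T$. We match these for $i=1,2$.

Call a line without its zero vector a \emph{punctured line}. Define $\kappa\colon V_1\to V_2$ as follows. For each $T$ let $\kappa$ be a linear isomorphism $V_{1,T}\to V_{2,T}$. By \eqref{eq:fixed} the planes meet only in $0$, so these maps agree on overlaps and give a bijection $\bigcup_TV_{1,T}\to\bigcup_TV_{2,T}$. The complement of $\bigcup_TV_{i,T}$ in $V_i$ is a union of punctured lines and has $p^6-1-31(p^2-1)$ elements for both $i$. Match the punctured lines in the two complements and let $\kappa$ be any bijection on each matched pair. Then $\kappa$ is a bijection, $\kappa(0)=0$, and $\kappa$ induces a bijection between the punctured lines of $V_1$ and those of $V_2$. Hence $u,u'$ are linearly dependent if and only if $\kappa(u),\kappa(u')$ are, and $u\in V_{1,T}$ if and only if $\kappa(u)\in V_{2,T}$.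

For each $T$ choose a bijection $Y\mapsto Y^*$ from the $p^4$ subgroups of $G_1$ over $T$ to the $p^4$ subgroups of $G_2$ over $T$, and choose isomorphisms $Y\to Y^*$, all these groups being isomorphic to $T$. Distinct subgroups of prime order meet trivially, and every nontrivial $p'$-element generates one of them. So these isomorphisms combine to a bijection $\lambda$ from the $p'$-elements of $G_1$ to those of $G_2$, with $\lambda(1)=1$. For $y,y'$ not both trivial, $\langle y,y'\rangle=Y$ if and only if $y,y'\in Y$, if and only if $\lambda(y),\lambda(y')\in Y^*$, if and only if $\langle\lambda(y),\lambda(y')\rangle=Y^*$.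

Define $f(uy)=\kappa(u)\lambda(y)$. If $y\ne1$ and $\langle y\rangle$ lies over $T$, then $\langle\lambda(y)\rangle$ also lies over $T$, and $u\in C_{V_1}(y)=V_{1,T}$ if and only if $\kappa(u)\in V_{2,T}=C_{V_2}(\lambda(y))$. For $y=1$ there is no condition on $u$. So $(u,y)\mapsto(\kappa(u),\lambda(y))$ is a bijection between the pairs that describe the elements of $G_1$ and of $G_2$, and $f\colon G_1\to G_2$ is a bijection with $f(1)=1$. The conditions in Lemma~\ref{lem:criterion} hold for $g,g'$ if and only if they hold for $f(g),f(g')$, by the properties of $\kappa$ and $\lambda$. Since $\operatorname{Cyc}(G_1)$ and $\operatorname{Cyc}(G_2)$ are trivial, $f$ restricts to an isomorphism $\Gamma_{G_1}\to\Gamma_{G_2}$. This proves Theorem~\ref{thm:perfect}.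

\begin{thebibliography}{9}

\bibitem{AH}
Alireza Abdollahi and A. Mohammadi Hassanabadi, \emph{Non-cyclic graph of a group}, arXiv:0708.2327 (2007).

\bibitem{BT}
Borel and Tits, Invent. Math. 12 (1971).

\bibitem{Carter}
R. W. Carter, \emph{Simple Groups of Lie Type}.

\bibitem{GLS}
Gorenstein, Lyons and Solomon, \emph{The Classification of the Finite Simple Groups, No.~3}.

\bibitem{VGM}
A. V. Vasil'ev, M. A. Grechkoseeva and V. D. Mazurov, \emph{Characterization of the finite simple groups by spectrum and order}, Algebra and Logic 48 (2009), 385--409.

\end{thebibliography}
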